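\title{Polynomial equations on Parikh images of indexed languages}

\begin{abstract}
We prove that it is decidable whether a given integer polynomial vanishes at every point of the Parikh image of the language $L$ of a given indexed grammar, and we give an explicit elementary bound on the length of a shortest counterexample. More generally, for a morphism $\varphi$ from the free monoid into a finite-dimensional algebra over a number field, we compute a finite subset of $L$ whose image under $\varphi$ has the same linear span as $\varphi(L)$. In the proof, each index symbol acts on tuples of subspaces of the algebra through functions described by sets of monomials, and these functions satisfy an effective ascending chain condition.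
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Indexed grammars}
An indexed grammar is a context-free grammar in which every nonterminal carries a stack. Formally, it is a tuple $G=(N,T,I,P,S)$, where $N$, $T$, $I$ are pairwise disjoint finite sets of \emph{nonterminals}, \emph{terminals} and \emph{index symbols}, $S\in N$ is the start symbol, and $P$ is a finite set of productions of the forms
\[
A\to\alpha,\qquad A\to Bf,\qquad Af\to\alpha\qquad\bigl(A,B\in N,\ f\in I,\ \alpha\in(N\cup T)^*\bigr).
\]
A sentential form is a word over the alphabet $\{A\sigma : A\in N,\ \sigma\in I^*\}\cup T$; the index string $\sigma$ is the stack of $A$, with its top on the left. For $\alpha\in(N\cup T)^*$ let $\alpha\cdot\sigma$ be the sentential form obtained from $\alpha$ by replacing every nonterminal $C$ by $C\sigma$. A derivation step $\Rightarrow$ rewrites one occurrence of some $A\sigma$: the production $A\to\alpha$ replaces it by $\alpha\cdot\sigma$ (the stack is copied), the production $A\to Bf$ replaces it by $Bf\sigma$ (push), and, if $\sigma=f\sigma'$, the production $Af\to\alpha$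 replaces it by $\alpha\cdot\sigma'$ (pop, then copy). The language of $G$ is $L=\{w\in T^*: S\Rightarrow^* w\}$, where $S$ has the empty stack, and a language is \emph{indexed} if it arises in this way. For $I=\emptyset$ these are the context-free grammars and languages.

A step does not look at the neighbors of the symbol it rewrites. Hence a sentential form $X_1\cdots X_\ell$ derives $w\in T^*$ in $m$ steps if and only if $w=w^1\cdots w^\ell$, where $X_i$ derives $w^i$ in $m_i$ steps and $\sum_i m_i=m$. We refer to this as \emph{independence of branches}.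

\begin{example}[Doubling]\label{ex:doubling}
Take the productions $S\to Bg$, $B\to Bf$, $B\to A$, $Af\to AA$, $Ag\to a$. A derivation of a terminal word begins with $S\Rightarrow Bg\Rightarrow^* Bf^ng\Rightarrow Af^ng$. Each pop of $f$ doubles the number of copies of $A$, so $Af^ng\Rightarrow^*(Ag)^{2^n}$, and $L=\{a^{2^n}:n\ge0\}$.
\end{example}

\begin{example}[Squares]\label{ex:squares}
Take $S\to Bg$, $B\to Bf$, $B\to A$, $Af\to aAbCC$, $Ag\to\varepsilon$, $Cf\to bC$, $Cg\to\varepsilon$. The only terminal word derivable from $Cf^ng$ is $b^n$. By induction the only one derivable from $Af^ng$ is $a^nb^{n^2}$, because $a\cdot a^{n-1}b^{(n-1)^2}\cdot b\cdot b^{n-1}b^{n-1}=a^nb^{n^2}$. So $L=\{a^nb^{n^2}:n\ge0\}$.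
\end{example}

\subsection*{The question}
Let $\mathbb N=\{0,1,2,\dots\}$. The \emph{Parikh image} of a word $w$ over $\Sigma=\{a_1,\dots,a_k\}$ is the vector $\Psi(w)=(|w|_{a_1},\dots,|w|_{a_k})\in\mathbb N^k$ of its letter counts, and $\Psi(L)=\{\Psi(w):w\in L\}$. The polynomials that vanish on $\Psi(L)$ are the algebraic relations among the letter counts of the words of $L$. In Example~\ref{ex:doubling} there are none except $0$, since $\Psi(L)\subseteq\mathbb N$ is infinite. In Example~\ref{ex:squares} they are the multiples of $x_2-x_1^2$: if $q(n,n^2)=0$ for all $n$, then $q(x_1,x_1^2)$ is the zero polynomial. The following question comes from \cite{CZ}.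

\begin{quote}
Is there an algorithm that, given an indexed grammar generating $L\subseteq\Sigma^*$ with $|\Sigma|=k$ and a polynomial $p\in\mathbb Z[x_1,\dots,x_k]$, decides whether $p(v)=0$ for all $v\in\Psi(L)$?
\end{quote}

If $p$ does not vanish on $\Psi(L)$, an enumeration of all derivations finds a counterexample. The question is therefore how long one must search. One might guess that no computable bound exists: indexed grammars can square and exponentiate, and the neighboring questions are undecidable for the simplest language of all.

\begin{proposition}\label{prop:undec}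
Given $k$ and $p\in\mathbb Z[x_1,\dots,x_k]$, each of the following properties is undecidable already for the indexed language $L=\Sigma^*$: \emph{(i)} $p(v)\ne0$ for all $v\in\Psi(L)$; \emph{(ii)} $p(v)=0$ for some $v\in\Psi(L)$; \emph{(iii)} $p(v)\ge0$ for all $v\in\Psi(L)$.
\end{proposition}

\begin{proof}
The productions $S\to a_iS$ $(1\le i\le k)$ and $S\to\varepsilon$ generate $\Sigma^*$, and $\Psi(\Sigma^*)=\mathbb N^k$. By the Matiyasevich (MRDP) theorem, no algorithm decides, given $k$ and $q\in\mathbb Z[x_1,\dots,x_k]$, whether $q$ has a zero in $\mathbb N^k$. This is (ii), and (i) is its negation. For (iii) take $p=q^2-1$: since $q$ has integer values, $p\ge0$ on $\mathbb N^k$ if and only if $q$ has no zero there.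
\end{proof}

What distinguishes the equation $p(v)=0$, quantified over all $v$, is that it is linear in $p$. The polynomials of degree at most $d$ form a vector space of dimension $D=\binom{k+d}{d}$, and each $v\in\Psi(L)$ gives the linear functional $q\mapsto q(v)$ on it. At most $D$ of these functionals span all of them. So there are always at most $D$ words of $L$ on which it suffices to test every polynomial of degree at most $d$; the problem is to know when such words have been found. They can be long: in Example~\ref{ex:doubling} the shortest counterexample for $p=\prod_{i<d}(x-2^i)$ has length $2^d$.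

\subsection*{Results}
Replacing both $T$ and $\Sigma$ by $T\cup\Sigma$, with $p$ not depending on the new variables, we may assume $T=\Sigma=\{a_1,\dots,a_k\}$. Let $h=|N|$, and let $r\ge2$ be an upper bound for the lengths $|\alpha|$ of the right-hand sides of all productions $A\to\alpha$ and $Af\to\alpha$. For $d\ge0$ put
\[
D=\binom{k+d}{d},\qquad J=h\,(|I|+1)\,(D+1)^h\binom{k+h+d}{d}.
\]

\begin{theorem}\label{thm:A}
Given $G$ and $d$, one can compute a finite set $L_J\subseteq L$, all of whose words have length at most $r^{2^J}$, such that every $q\in\mathbb Q[x_1,\dots,x_k]$ of degree at most $d$ satisfies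
\[
q=0\text{ on }\Psi(L)\iff q=0\text{ on }\Psi(L_J).
\]
Consequently:
\begin{enumerate}
\item It is decidable, given an indexed grammar for $L$ and $p\in\mathbb Z[x_1,\dots,x_k]$, whether $p(v)=0$ for all $v\in\Psi(L)$.
\item If $\deg p\le d$ and $p$ does not vanish on $\Psi(L)$, then some $w\in L$ with $|w|\le r^{2^J}$ has $p(\Psi(w))\ne0$.
\item A basis of the vector space of all polynomials of degree at most $d$ vanishing on $\Psi(L)$ is computable.
\end{enumerate}
\end{theorem}

Since $\binom{n+d}{d}\le2^{n+d}$, the bound $r^{2^J}$ is an elementary function (a tower of exponentials of fixed height) of $k,h,|I|,r,d$. Part (3) concerns a prescribed degree. We do not claim an algorithm for the full vanishing ideal of $\Psi(L)$, which would need an a priori bound on the degrees of its generators.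

The method is not tied to Parikh images. A \emph{morphism} $\varphi:T^*\to R$ into a unital algebra is a map with $\varphi(\varepsilon)=1$ and $\varphi(ww')=\varphi(w)\varphi(w')$.

\begin{theorem}\label{thm:B}
Let $K$ be a number field, $R$ a finite-dimensional associative unital (not necessarily commutative) $K$-algebra given by structure constants, and $\varphi:T^*\to R$ a morphism. Given also an indexed grammar $G$ for $L\subseteq T^*$, one can compute a finite set $L'\subseteq L$ with $\operatorname{span}_K\varphi(L')=\operatorname{span}_K\varphi(L)$.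
\end{theorem}

Section~\ref{sec:lin} reduces Theorem~\ref{thm:A} to computing a span, and Section~\ref{sec:small} shows the method in two small cases. Sections~\ref{sec:M} and~\ref{sec:stab} contain the part of the argument common to both theorems, which are then proved in Sections~\ref{sec:A} and~\ref{sec:B}. Section~\ref{sec:cor} lists further decidable problems.

\section{Linearization and products of subspaces}\label{sec:lin}

The map $\Psi$ turns concatenation into addition, but $q(v+v')$ is not determined by $q(v)$ and $q(v')$. We look for a multiplicative invariant of words, with values in a finite-dimensional algebra, from which every $q(\Psi(w))$ with $\deg q\le d$ is obtained by a linear map. The binomial theorem provides one. For $\nu\in\mathbb N^k$ write $|\nu|=\sum_i\nu_i$, $t^\nu=\prod_it_i^{\nu_i}$ and $\binom x\nu=\prod_i\binom{x_i}{\nu_i}$, where $\binom{x_i}{n}=x_i(x_i-1)\cdots(x_i-n+1)/n!$.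

\begin{lemma}\label{lem:lin}
Let $K$ be a field of characteristic $0$, let $R=K[t_1,\dots,t_k]/(t_1,\dots,t_k)^{d+1}$, and let $\varphi:T^*\to R$ be the morphism with $\varphi(a_i)=1+t_i$. For every $q\in K[x_1,\dots,x_k]$ of degree at most $d$ there is a linear functional $\lambda_q:R\to K$ with $\lambda_q(\varphi(w))=q(\Psi(w))$ for all $w\in T^*$. Hence, if $\operatorname{span}\varphi(L_0)=\operatorname{span}\varphi(L)$, then $q$ vanishes on $\Psi(L)$ if and only if it vanishes on $\Psi(L_0)$.
\end{lemma}

\begin{proof}
The monomials $t^\nu$ with $|\nu|\le d$ form a basis of $R$, so $\dim R=D$. If $\Psi(w)=v$, then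
\[
\varphi(w)=\prod_i(1+t_i)^{v_i}=\sum_{|\nu|\le d}\binom v\nu t^\nu .
\]
The polynomial $\binom x\nu$ equals $x^\nu/\prod_i\nu_i!$ plus terms of lower degree. By induction on the degree, the $D$ polynomials $\binom x\nu$ with $|\nu|\le d$ span the $D$-dimensional space of polynomials of degree at most $d$, so they form a basis. Write $q=\sum_\nu q_\nu\binom x\nu$ and define $\lambda_q(t^\nu)=q_\nu$. Then $\lambda_q(\varphi(w))=\sum_\nu q_\nu\binom v\nu=q(v)$. Finally, $q$ vanishes on $\Psi(L)$ if and only if the linear map $\lambda_q$ vanishes on $\operatorname{span}\varphi(L)$, and the same holds for $L_0$.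
\end{proof}

For instance, if $k=1$ and $d=2$, then $\varphi(a^n)=1+nt+\binom n2t^2$ and $x^2=\binom x1+2\binom x2$, so $\lambda_{x^2}$ sends $1,t,t^2$ to $0,1,2$.

Both theorems now ask for $\operatorname{span}\varphi(L)$. Until Section~\ref{sec:A} let $K$ be any field, $R$ any finite-dimensional associative unital $K$-algebra and $\varphi:T^*\to R$ a morphism. Concatenation of languages corresponds to the following product: for subspaces $V,W$ of $R$, let $VW$ be the span of all products $vw$ with $v\in V$, $w\in W$. By bilinearity, \emph{if $V$ and $W$ are spanned by sets $X$ and $X'$, then $VW$ is spanned by the products $xx'$ with $x\in X$, $x'\in X'$}. It follows that the product of subspaces is associative and distributes over arbitrary sums. Its neutral element is $K1$, which we write $K$; in particular $V^0=K$.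

Put $\Omega=N\cup T$. We read a word over $\Omega$ as a monomial in which the nonterminals are variables ranging over subspaces. Given a tuple $Y=(Y_B)_{B\in N}$ of subspaces of $R$ and $w=w_1\cdots w_\ell\in\Omega^*$, let
\[
w(Y)=V_1\cdots V_\ell,\qquad V_i=\begin{cases}K\varphi(w_i)&\text{if }w_i\in T,\\ Y_{w_i}&\text{if }w_i\in N,\end{cases}
\]
with $\varepsilon(Y)=K$. For $U\subseteq\Omega^*$ let $\langle U\rangle(Y)=\sum_{w\in U}w(Y)$; the empty sum is $0$. Thus $\langle U\rangle$ is a function from tuples of subspaces to subspaces. It turns unions into sums. Since $(ww')(Y)=w(Y)w'(Y)$, distributivity gives $\langle UU'\rangle(Y)=\langle U\rangle(Y)\,\langle U'\rangle(Y)$. If $U\subseteq T^*$, then $\langle U\rangle(Y)=\operatorname{span}\varphi(U)$ for every $Y$.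

\section{Two small cases}\label{sec:small}

\subsection*{Context-free grammars}
Let $I=\emptyset$. Put $V^0_A=0$ and $V^{j+1}_A=\sum_{A\to\alpha}\alpha(V^j)$, where $V^j=(V^j_C)_{C\in N}$. By induction on $j$, the space $V^j_A$ is spanned by the images of the words that have a derivation tree from $A$ with at most $j$ nonterminals on each branch. The tuples $V^j$ increase and their total dimension is at most $h\dim R$, so $V^j=V^{j+1}$ for some $j\le h\dim R$. Since $V^{i+1}$ is determined by $V^i$, the sequence is constant from $j$ on, and $V^j_S=\operatorname{span}\varphi(L)$. The argument has two ingredients: an increasing sequence of bounded length must repeat, and a recursion propagates the repetition.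

For an indexed grammar the unknowns are the spaces $V_{A,\sigma}=\operatorname{span}\varphi\{w\in T^*:A\sigma\Rightarrow^*w\}$, one for each nonterminal and each stack. There are infinitely many, and the dimension count is lost. The way out is to take as unknowns finitely many \emph{functions}, which describe how the tuple for the stack $f\sigma$ depends on the tuple for $\sigma$.

\subsection*{The doubling grammar in degree one}
In Example~\ref{ex:doubling}, a terminal derivation from $Bf\sigma$ passes through $Af^i\sigma$ for some $i\ge1$ and then through $(A\sigma)^{2^i}$. By independence of branches,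
\[
V_{B,f\sigma}=\sum_{i\ge1}V_{A,\sigma}^{2^i}=\langle U\rangle\bigl((V_{C,\sigma})_C\bigr),\qquad U=\{A^2,A^4,A^8,\dots\},
\]
and $U$ does not depend on $\sigma$. For each fixed $Y$ the partial sums of $\sum_iY_A^{2^i}$ become constant because $R$ has finite dimension. But we want to replace $U$ by one finite subset that serves for every stack, that is, for infinitely many $Y$ at once.

Let $k=d=1$, so $R=\mathbb Q[t]/(t^2)$ and $\varphi(a^n)=1+nt$. The spaces that occur are spanned by elements with constant term $1$, so $Y_A$ is $0$, a line $\mathbb Q(1+ct)$ with $c\in\mathbb Q$, or $R$. Let $w\in\{a,A\}^*$ have $u$ letters $a$ and $n$ letters $A$. If $n=0$, then $w(Y)=\mathbb Q(1+ut)$. If $n\ge1$, then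
\[
w(Y)=0,\qquad w(Y)=\mathbb Q\,(1+t)^u(1+ct)^n=\mathbb Q\,\bigl(1+(u+nc)t\bigr),\qquad w(Y)=R
\]
in the three cases. The element $1+(u+nc)t$ is the image of the vector $(1,u,n)$, which depends only on $w$, under the linear map $\theta_c:\mathbb Q^3\to R$, $(x,y,z)\mapsto x+(y+zc)t$, which depends only on $Y$. For $U\subseteq\{a,A\}^*$ let $E_0(U)$ and $E_1(U)$ be the spans of the vectors $(1,u,n)$ over the words of $U$ with $n=0$ and with $n\ge1$. Then $\langle U\rangle(Y)$ equals $\theta_0(E_0(U))$ if $Y_A=0$; it equals $\theta_c(E_0(U)+E_1(U))$ if $Y_A=\mathbb Q(1+ct)$; and if $Y_A=R$ it equals $R$ or $\theta_0(E_0(U))$ according as $E_1(U)\ne0$ or not. So the whole function $\langle U\rangle$ is determined by two subspaces of $\mathbb Q^3$, and a dimension count is available again. For $U=\{A^2,A^4,\dots\}$ we have $E_0(U)=0$, and $(1,0,2)$ and $(1,0,4)$ span every $(1,0,n)$. Hence $\{A^2,A^4\}$ defines the same function as $U$.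

The two spaces must be kept apart: $\{A,A^2\}$ and $\{\varepsilon,A,A^2\}$ have the same sum $E_0+E_1$, but at $Y_A=0$ their values are $0$ and $\mathbb Q$.

\section{The words produced by one index symbol}\label{sec:M}

We now define, for an arbitrary indexed grammar, the analogue of the set $\{A^2,A^4,\dots\}$. Start from $Af\sigma$ and follow each branch of a derivation until it ends or until it removes this $f$. The result has the form $w\cdot\sigma$ with $w\in\Omega^*$, and nothing so far has depended on $\sigma$. The set of these $w$ will be $M_{f,A}$.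

To describe $L$ itself in this way, the stack of $S$ must not be empty. Let $\bot\notin I$ be a new symbol, $I_\bot=I\cup\{\bot\}$, and allow index strings over $I_\bot$, with the same productions. Append $\bot$ to every index string of a derivation from $S$. Productions $A\to\alpha$ and $A\to Bf$ apply regardless of the stack, and $Af\to\alpha$ with $f\in I$ applies to $A\sigma$ if and only if it applies to $A\sigma\bot$. So this is a bijection onto the derivations from $S\bot$, and $L=\{w\in T^*:S\bot\Rightarrow^*w\}$.

For a family $\mathcal K=(\mathcal K_C)_{C\in N}$ of subsets of $\Omega^*$ and $U\subseteq\Omega^*$, let $U[\mathcal K]$ be the set of words obtained from a word of $U$ by replacing each occurrence of each nonterminal $C$, independently, by a word of $\mathcal K_C$; terminals stay fixed. Substitution is monotone in $U$ and in $\mathcal K$, commutes with unions in $U$, and satisfies $(UU')[\mathcal K]=U[\mathcal K]\,U'[\mathcal K]$. We write $\alpha[\mathcal K]$ for $\{\alpha\}[\mathcal K]$.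

For $f\in I_\bot$ and $A\in N$ define $M^0_{f,A}=\emptyset$ and
\begin{equation}\label{eq:M}
M^{j+1}_{f,A}=\bigcup_{A\to\alpha}\alpha[M^j_f]\ \cup\bigcup_{A\to Bg}M^j_{g,B}[M^j_f]\ \cup\bigcup_{Af\to\alpha}\{\alpha\},\qquad M^j_f=(M^j_{f,C})_{C\in N},
\end{equation}
where the unions run over the productions of $G$. The three terms correspond to the first step from $Af\sigma$. After $A\to\alpha$, each nonterminal of $\alpha$ still has to remove $f$. After $A\to Bg$, first $g$ is removed, and then each nonterminal that remains has to remove $f$. After $Af\to\alpha$, we stop.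

The sets $M^j_{f,A}$ are finite and computable from \eqref{eq:M}. They increase with $j$: we have $M^0_{f,A}\subseteq M^1_{f,A}$, and the inclusions at stage $j$ give those at stage $j+1$ by monotonicity of substitution. Let $M_{f,A}=\bigcup_jM^j_{f,A}$ and $M_f=(M_{f,C})_C$. Then
\begin{equation}\label{eq:closed}
\alpha[M_f]\subseteq M_{f,A}\ \text{ if }A\to\alpha,\qquad M_{g,B}[M_f]\subseteq M_{f,A}\ \text{ if }A\to Bg,\qquad \alpha\in M_{f,A}\ \text{ if }Af\to\alpha .
\end{equation}
Indeed, a word on the left is built from finitely many words of the sets $M_{g,B}$ and $M_{f,C}$; all of them appear at a common stage $j$, so the word lies in $M^{j+1}_{f,A}$. Finally $M^j_{\bot,A}\subseteq T^*$ for all $j$ and $A$: the third union in \eqref{eq:M} is empty for $f=\bot$, and if all $M^j_{\bot,C}$ consist of terminal words, then so does $U[M^j_\bot]$ for every $U$.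

\begin{example}\label{ex:Mdoubling}
In the doubling grammar, $M^j_{f,A}=\{AA\}$, $M^j_{g,A}=\{a\}$ and $M^j_{\bot,A}=\emptyset$ for $j\ge1$. For $e\in\{f,g,\bot\}$, the recursion reads $M^{j+1}_{e,B}=M^j_{e,A}\cup M^j_{f,B}[M^j_e]$ and $M^{j+1}_{e,S}=M^j_{g,B}[M^j_e]$. Induction on $j$ gives
\[
M^j_{f,B}=\{A^{2^i}:1\le i\le j-1\},\quad M^j_{g,B}=\{a^{2^i}:0\le i\le j-2\},\quad M^j_{e,S}=\{a^{2^i}:0\le i\le j-3\},
\]
and $M^j_{\bot,B}=\emptyset$, because a word containing $A$ has no substitution instance when $M^j_{\bot,A}=\emptyset$.
\end{example}

\begin{lemma}\label{lem:L}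
$L=M_{\bot,S}$.
\end{lemma}

\begin{proof}
($\supseteq$) We show by induction on $j$: if $w\in M^j_{f,A}$ and $\sigma\in I_\bot^*$, then $Af\sigma\Rightarrow^*w\cdot\sigma$. For $j=0$ there is nothing to prove. Assume the claim for $j$. Applied to each nonterminal of a word $u\in\Omega^*$, it gives $u\cdot f\sigma\Rightarrow^*w\cdot\sigma$ for every $w\in u[M^j_f]$. Let $w\in M^{j+1}_{f,A}$.
\begin{itemize}
\item If $w\in\alpha[M^j_f]$ with $A\to\alpha$, then $Af\sigma\Rightarrow\alpha\cdot f\sigma\Rightarrow^*w\cdot\sigma$.
\item If $w\in u[M^j_f]$ with $u\in M^j_{g,B}$ and $A\to Bg$, then $Af\sigma\Rightarrow Bgf\sigma\Rightarrow^*u\cdot f\sigma\Rightarrow^*w\cdot\sigma$; the second arrow is the hypothesis for $g$, $B$ and the stack $f\sigma$.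
\item If $w=\alpha$ with $Af\to\alpha$, then $Af\sigma\Rightarrow\alpha\cdot\sigma$.
\end{itemize}
For $A=S$, $f=\bot$, $\sigma=\varepsilon$ and $w\in M^j_{\bot,S}\subseteq T^*$ we obtain $S\bot\Rightarrow^*w$.

($\subseteq$) A derivation from $S\bot$ passes through arbitrary stacks, so the induction needs a statement for all of them. We remove the symbols of a stack one at a time, from the top. Let $\Phi_f(U)=U[M_f]$, let $\Phi_\varepsilon$ be the identity, and let $\Phi_{f\sigma'}=\Phi_{\sigma'}\circ\Phi_f$. Each $\Phi_\sigma$ is monotone, satisfies $\Phi_\sigma(UU')=\Phi_\sigma(U)\Phi_\sigma(U')$, and fixes $\{\varepsilon\}$ and $\{a\}$ for $a\in T$. We claim: if $\sigma\in I^*\bot$ and $A\sigma$ derives $w\in T^*$ in $m$ steps, then $w\in\Phi_\sigma(\{A\})$.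

Use induction on $m\ge1$. Suppose first that $\alpha=\alpha_1\cdots\alpha_\ell\in\Omega^*$, $\pi\in I^*\bot$, and $\alpha\cdot\pi$ derives $w$ in fewer than $m$ steps. By independence of branches, $w=w^1\cdots w^\ell$, where $w^i=\alpha_i$ if $\alpha_i\in T$, and $\alpha_i\pi$ derives $w^i$ in fewer than $m$ steps otherwise. By the hypothesis $w^i\in\Phi_\pi(\{\alpha_i\})$ for all $i$, so $w\in\Phi_\pi(\{\alpha\})$. Now write $\sigma=f\sigma'$, note that $\Phi_\sigma(\{A\})=\Phi_{\sigma'}(M_{f,A})$, and consider the first step of the derivation of $w$ from $A\sigma$.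
\begin{itemize}
\item It uses $A\to\alpha$. Then $w\in\Phi_\sigma(\{\alpha\})=\Phi_{\sigma'}(\alpha[M_f])$.
\item It uses $A\to Bg$. Then $g\sigma\in I^*\bot$ and $w\in\Phi_{g\sigma}(\{B\})=\Phi_{\sigma'}(\Phi_f(M_{g,B}))=\Phi_{\sigma'}(M_{g,B}[M_f])$.
\item It uses $Af\to\alpha$. Then $f\in I$, so $\sigma'\in I^*\bot$, and $w\in\Phi_{\sigma'}(\{\alpha\})$.
\end{itemize}
In each case \eqref{eq:closed} and monotonicity give $w\in\Phi_{\sigma'}(M_{f,A})$, which proves the claim. For $A=S$ and $\sigma=\bot$ it says $w\in\Phi_\bot(\{S\})=M_{\bot,S}$.
\end{proof}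

\begin{lemma}\label{lem:length}
Every word of $M^j_{f,A}$ has length at most $r^{2^j}$.
\end{lemma}

\begin{proof}
For $j=0$ the sets are empty. Let $b=r^{2^j}\ge r$ bound the lengths at stage $j$. Substituting words of length at most $b$ multiplies the length of a word by at most $b$, so the three terms of \eqref{eq:M} contain words of length at most $rb$, $b\cdot b$ and $r$. Each of these is at most $b^2=r^{2^{j+1}}$.
\end{proof}

\section{Propagation of a repetition}\label{sec:stab}

By Lemma~\ref{lem:L}, $\operatorname{span}\varphi(L)$ is the union of the increasing spaces $\operatorname{span}\varphi(M^j_{\bot,S})$. We need a criterion for the stage from which they no longer grow. As in the context-free case it comes from a recursion, now for functions. Substitution of languages becomes composition: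
\begin{equation}\label{eq:comp}
\langle U[\mathcal K]\rangle(Y)=\langle U\rangle(Y'),\qquad Y'=\bigl(\langle\mathcal K_C\rangle(Y)\bigr)_{C\in N}.
\end{equation}
Both sides turn unions in $U$ into sums, so it suffices to treat $U=\{w_1\cdots w_\ell\}$. Then $U[\mathcal K]=U_1\cdots U_\ell$ with $U_i=\{w_i\}$ if $w_i\in T$ and $U_i=\mathcal K_{w_i}$ if $w_i\in N$. The left side is the product of the spaces $\langle U_i\rangle(Y)$, which are $K\varphi(w_i)$ and $Y'_{w_i}$ respectively, and this product is $(w_1\cdots w_\ell)(Y')$.

Write $\langle M^i_f\rangle(Y)$ for the tuple $(\langle M^i_{f,C}\rangle(Y))_{C\in N}$. By \eqref{eq:M} and \eqref{eq:comp},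
\begin{equation}\label{eq:rec}
\langle M^{i+1}_{f,A}\rangle(Y)=\sum_{A\to\alpha}\alpha\bigl(\langle M^i_f\rangle(Y)\bigr)+\sum_{A\to Bg}\langle M^i_{g,B}\rangle\bigl(\langle M^i_f\rangle(Y)\bigr)+\sum_{Af\to\alpha}\alpha(Y).
\end{equation}
The middle term evaluates a function of stage $i$ not at $Y$ but at $\langle M^i_f\rangle(Y)$. So the functions must be compared on a class of tuples that is closed under this operation.

\begin{lemma}\label{lem:stab}
Let $\mathcal Y$ be a nonempty class of $N$-tuples of subspaces of $R$ such that $Y\in\mathcal Y$ implies $\langle M^i_f\rangle(Y)\in\mathcal Y$ for all $i\ge0$ and $f\in I_\bot$. Suppose that for some $j$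
\[
\langle M^j_{f,A}\rangle(Y)=\langle M^{j+1}_{f,A}\rangle(Y)\qquad\text{for all }f\in I_\bot,\ A\in N,\ Y\in\mathcal Y .
\]
Then $\operatorname{span}\varphi(L)=\operatorname{span}\varphi(M^i_{\bot,S})$ for all $i\ge j$.
\end{lemma}

\begin{proof}
Suppose the displayed equality holds with $i$ in place of $j$. Fix $f$, $A$ and $Y\in\mathcal Y$, and let $Y'=\langle M^i_f\rangle(Y)=\langle M^{i+1}_f\rangle(Y)$. Compare \eqref{eq:rec} for $i$ and for $i+1$. The first sums are both $\sum\alpha(Y')$ and the third sums are identical. The middle sums agree because $Y'\in\mathcal Y$ and so $\langle M^i_{g,B}\rangle(Y')=\langle M^{i+1}_{g,B}\rangle(Y')$. Hence the equality holds for $i+1$, and by induction for all $i\ge j$. Pick any $Y\in\mathcal Y$. Since $M^i_{\bot,S}\subseteq T^*$, the spaces $\operatorname{span}\varphi(M^i_{\bot,S})=\langle M^i_{\bot,S}\rangle(Y)$ are the same for all $i\ge j$. Their union over all $i$ is $\operatorname{span}\varphi(M_{\bot,S})=\operatorname{span}\varphi(L)$.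
\end{proof}

\begin{remark}\label{rem:hyp}
Let $R=K$ and $\varphi(w)=1$ for all $w$. It is not enough to watch the pair $(\bot,S)$: in Example~\ref{ex:Mdoubling}, $M^1_{\bot,S}=M^2_{\bot,S}=\emptyset$, yet $L\ne\emptyset$. Nor can the closure of $\mathcal Y$ be dropped. The grammar $S\to Bg$, $B\to Cf$, $C\to E$, $Ef\to A$, $Ag\to a$ generates $\{a\}$. The nonempty sets at stage $1$ are $M^1_{f,E}=\{A\}$ and $M^1_{g,A}=\{a\}$, and stage $2$ adds only $M^2_{f,C}=\{A\}$. At the tuple $Y=0$ all values at stages $1$ and $2$ agree, but $M^1_{\bot,S}=\emptyset$. The class $\{0\}$ is not closed: the $A$-component of $\langle M^1_g\rangle(0)$ is $K$.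
\end{remark}

It remains to find a stage $j$ as in Lemma~\ref{lem:stab}. For fixed $Y$ the spaces $\langle M^j_{f,A}\rangle(Y)$ become constant, but there are infinitely many $Y$. In each of the two theorems we attach to a finite set $U$ an invariant that does not depend on $Y$, that determines the function $\langle U\rangle$ along an increasing chain, and for which increasing chains repeat.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $K=\mathbb Q$, let $R$ and $\varphi$ be as in Lemma~\ref{lem:lin}, and let $\mathfrak m=(t_1,\dots,t_k)$ be the ideal of $R$ generated by the $t_i$, so $\mathfrak m^{d+1}=0$. The set $1+\mathfrak m$ is a group under multiplication: it is closed under products, and $(1+\zeta)^{-1}=\sum_{i=0}^d(-\zeta)^i$ for $\zeta\in\mathfrak m$. It contains $\varphi(T^*)$. Let $\mathcal Y$ be the class of tuples $Y$ in which each $Y_B$ is the span of a (possibly empty) subset of $1+\mathfrak m$. For $Y\in\mathcal Y$ and $U\subseteq\Omega^*$, the space $\langle U\rangle(Y)$ is spanned by products of elements of $1+\mathfrak m$. So $\mathcal Y$ is closed in the sense of Lemma~\ref{lem:stab}.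

Since $R$ is commutative, $w(Y)$ depends only on the letter counts of $w$. For $w\in\Omega^*$ let $\Psi(w)\in\mathbb N^k$ count the terminals and $\beta(w)\in\mathbb N^N$ the nonterminals. We must understand how $Y_B^n$ depends on $n$. In Section~\ref{sec:small} there were two behaviors: the powers of a line are lines whose generator depends polynomially on $n$, and the powers of $0$ and of $R$ are constant for $n\ge1$. In general a nonzero $Y_B$ factors as $y_BZ_B$ with $y_B\in1+\mathfrak m$ and $1\in Z_B$; the powers of $y_B$ behave in the first way and those of $Z_B$ are eventually constant. Accordingly we record two things about $w$. The first is the truncated count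
\[
\tau(w)=\bigl(\min(\beta(w)_B,D)\bigr)_{B\in N}\in\Gamma:=\{0,\dots,D\}^N .
\]
For the second let $\Lambda$ be the set of pairs $(\nu,\delta)\in\mathbb N^k\times\mathbb N^N$ with $|\nu|+|\delta|\le d$. These are the exponent vectors of the monomials of degree at most $d$ in $k+h$ variables, so $|\Lambda|=\binom{k+h+d}{d}$. Put
\[
\mathbf b(w)=\Bigl(\tbinom{\Psi(w)}{\nu}\tbinom{\beta(w)}{\delta}\Bigr)_{(\nu,\delta)\in\Lambda}\in\mathbb Q^\Lambda,\qquad
E_\gamma(U)=\operatorname{span}\{\mathbf b(w):w\in U,\ \tau(w)=\gamma\}\quad(\gamma\in\Gamma).
\]
For $k=d=1$ and one nonterminal, $\mathbf b(w)$ is the vector $(1,u,n)$ of Section~\ref{sec:small}.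

\begin{lemma}\label{lem:E}
If $E_\gamma(U)=E_\gamma(U')$ for all $\gamma\in\Gamma$, then $\langle U\rangle(Y)=\langle U'\rangle(Y)$ for all $Y\in\mathcal Y$.
\end{lemma}

\begin{proof}
Fix $Y\in\mathcal Y$ and let $N_+=\{B:Y_B\ne0\}$. For $B\in N_+$ choose $y_B\in Y_B\cap(1+\mathfrak m)$, which exists by the definition of $\mathcal Y$, and let $Z_B=y_B^{-1}Y_B$. As $1\in Z_B$, we have $\mathbb Q=Z_B^0\subseteq Z_B^1\subseteq Z_B^2\subseteq\cdots$. The $D+1$ spaces $Z_B^0,\dots,Z_B^D$ have dimensions between $1$ and $D$, so $Z_B^n=Z_B^{n+1}$ for some $n\le D-1$. Multiplying by $Z_B$ repeatedly shows that the chain is constant from $n$ on. Hence $Z_B^n=Z_B^{\min(n,D)}$ for all $n\ge0$.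

Let $w\in\Omega^*$, $u=\Psi(w)$, $\beta=\beta(w)$, $\gamma=\tau(w)$. By commutativity,
\[
w(Y)=\mathbb Q\prod_i(1+t_i)^{u_i}\cdot\prod_{B\in N}Y_B^{\beta_B}.
\]
If $\beta_B>0$ for some $B\notin N_+$, then $w(Y)=0$. Since $D\ge1$, we have $\beta_B>0$ if and only if $\gamma_B>0$, so this case is recognized by $\gamma$. In the other case $\gamma$ lies in $\Gamma_+=\{\gamma\in\Gamma:\gamma_B=0\text{ for all }B\notin N_+\}$, and $Y_B^{\beta_B}=y_B^{\beta_B}Z_B^{\beta_B}=y_B^{\beta_B}Z_B^{\gamma_B}$ for $B\in N_+$ gives
\[
w(Y)=\mathbb Q\Bigl(\prod_i(1+t_i)^{u_i}\prod_{B\in N_+}y_B^{\beta_B}\Bigr)\cdot Z^\gamma,\qquad Z^\gamma=\prod_{B\in N_+}Z_B^{\gamma_B}.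
\]
Put $\zeta_B=y_B-1\in\mathfrak m$ for $B\in N_+$ and $\zeta_B=0$ otherwise, and let $\zeta^\delta=\prod_B\zeta_B^{\delta_B}$ with $\zeta_B^0=1$. By the binomial theorem,
\[
\prod_i(1+t_i)^{u_i}\prod_{B\in N}(1+\zeta_B)^{\beta_B}=\sum_{(\nu,\delta)\in\Lambda}\binom u\nu\binom\beta\delta t^\nu\zeta^\delta ,
\]
because $t^\nu\zeta^\delta\in\mathfrak m^{|\nu|+|\delta|}$ vanishes if $|\nu|+|\delta|>d$. The right side is $\theta(\mathbf b(w))$, where $\theta:\mathbb Q^\Lambda\to R$ is the linear map sending the basis vector indexed by $(\nu,\delta)$ to $t^\nu\zeta^\delta$. This map depends on $Y$ and the chosen $y_B$, but not on $w$. So $w(Y)=\mathbb Q\,\theta(\mathbf b(w))\cdot Z^\gamma$. Sum over $w\in U$, group the words by $\gamma=\tau(w)$, and use distributivity and the linearity of $\theta$: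
\[
\langle U\rangle(Y)=\sum_{\gamma\in\Gamma_+}\theta\bigl(E_\gamma(U)\bigr)\cdot Z^\gamma .
\]
The right side depends on $U$ only through the spaces $E_\gamma(U)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\rho(j)=\sum_{f\in I_\bot}\sum_{A\in N}\sum_{\gamma\in\Gamma}\dim E_\gamma(M^j_{f,A})$. There are $(|I|+1)\,h\,(D+1)^h$ summands, each at most $|\Lambda|$, so $0\le\rho(j)\le J$. Since $M^j_{f,A}\subseteq M^{j+1}_{f,A}$, we have $E_\gamma(M^j_{f,A})\subseteq E_\gamma(M^{j+1}_{f,A})$, and $\rho$ is nondecreasing. The $J+2$ numbers $\rho(0)\le\dots\le\rho(J+1)$ take at most $J+1$ values, so $\rho(j)=\rho(j+1)$ for some $j\le J$. Then no summand grows from $j$ to $j+1$, hence $E_\gamma(M^j_{f,A})=E_\gamma(M^{j+1}_{f,A})$ for all $f,A,\gamma$. By Lemma~\ref{lem:E} the hypothesis of Lemma~\ref{lem:stab} holds at $j$. As $J\ge j$,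
\[
\operatorname{span}\varphi(L)=\operatorname{span}\varphi(L_J),\qquad L_J:=M^J_{\bot,S}.
\]
The set $L_J$ is finite and computable, it is contained in $L$ by Lemma~\ref{lem:L}, and its words have length at most $r^{2^J}$ by Lemma~\ref{lem:length}. Lemma~\ref{lem:lin} gives the equivalence.

For (1), take $d\ge\deg p$, compute $L_J$, and test whether $p(\Psi(w))=0$ for all $w\in L_J$. For (2), if $p$ does not vanish on $\Psi(L)$, it does not vanish on $\Psi(L_J)$, and a word of $L_J$ is the required $w$. For (3), the conditions $q(v)=0$ for $v\in\Psi(L_J)$ form a finite homogeneous linear system over $\mathbb Q$ in the $D$ coefficients of $q$; Gaussian elimination yields a basis of its solution space.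
\end{proof}

The proof uses a single repetition of $\rho$; what propagates afterwards is the equality of the functions $\langle M^j_{f,A}\rangle$ on $\mathcal Y$, and no statement about later values of $\rho$ is needed. In particular, since $\rho(j)$ is computable, one may stop at the first $j$ with $\rho(j)=\rho(j+1)$ and use $M^j_{\bot,S}$ in place of $L_J$.

\begin{example}
Take the doubling grammar and $d=1$, so $k=1$, $h=3$, $|I|=2$, $D=2$ and $J=3\cdot3\cdot3^3\cdot5=1215$. Within each set of Example~\ref{ex:Mdoubling} all words have the same $\tau$ and are powers of one letter. The vector $\mathbf b(w)$ of the $n$th power of a letter has entries $1$ and $n$ and otherwise $0$, so a set with $m$ words contributes $\min(m,2)$ to $\rho$. This gives $\rho(1)=2$, $\rho(2)=2+1+1=4$, $\rho(3)=2+2+2+3\cdot1=9$ and $\rho(4)=\rho(5)=2+2+2+3\cdot2=12$. The procedure stops at $j=4$ with $M^4_{\bot,S}=\{a,a^2\}$.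
\end{example}

\begin{remark}
For $d=0$ we have $R=\mathbb Q$ and $D=1$. A tuple in $\mathcal Y$ amounts to a subset of $N$, and $E_\gamma(U)$ records whether some word of $U$ has exactly the nonterminals $B$ with $\gamma_B=1$. With $q=1$ the theorem says that $L$ is empty if and only if $L_J$ is.
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

Lemma~\ref{lem:E} used commutativity, to reduce words to letter counts, and nilpotency of $\mathfrak m$, to make $y_B^n$ polynomial in $n$. In a general algebra neither is available, and we look instead at the set of tuples $Y$ at which $\langle U\rangle(Y)$ has small dimension. For example, let $R=K\times K$, let $Y_A=K(1,c)$ with $c\in K$, and let $U=\{A^2,A^4,\dots,A^{2^n}\}$ with $n\ge2$. Then $\langle U\rangle(Y)$ is spanned by the vectors $(1,c^{2^i})$, and it has dimension less than $2$ exactly when all $2\times2$ minors $c^{2^{i'}}-c^{2^i}$ vanish. As polynomials in $c$, these minors generate the ideal $(c^4-c^2)$ for every $n\ge2$, because $c^{2^i}-c^2=c^2(c^{2^i-2}-1)$ is divisible by $c^2(c^2-1)$. So on these lines $\{A^2,A^4\}$ already gives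 the final value. In general we parametrize all tuples $Y$ by a point of an affine space and take the ideals of minors as the invariant.

We use three standard facts. A matrix over a field has rank at least $s$ if and only if some $s\times s$ minor is nonzero. By Hilbert's basis theorem, every increasing chain of ideals of a polynomial ring in finitely many variables over a field is eventually constant. Over a field with computable arithmetic, such as a number field, equality of two ideals given by finite generating sets is decidable: compute Gr\"obner bases and test whether each generator of one ideal lies in the other.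

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $e_1,\dots,e_D$ be the basis of $R$ in which the structure constants, the unit and the elements $\varphi(a)$, $a\in T$, are given. Let $\mathcal Y$ be the class of all $N$-tuples of subspaces of $R$; it is closed in the sense of Lemma~\ref{lem:stab}. Let $K[X]$ be the polynomial ring in variables $X_{B,i,l}$ $(B\in N,\ 1\le i,l\le D)$. The algebra $R\otimes_KK[X]$ is the free $K[X]$-module on $e_1,\dots,e_D$ with the same structure constants. Every subspace of $R$ is spanned by $D$ vectors, so we introduce $D$ generic elements for each nonterminal: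
\[
\hat y_{B,i}=\sum_{l=1}^DX_{B,i,l}\,e_l\in R\otimes_KK[X].
\]
For $w=w_1\cdots w_\ell\in\Omega^*$ let $\hat W(w)$ be the finite set of all products $z_1\cdots z_\ell$ with $z_i=\varphi(w_i)$ if $w_i\in T$ and $z_i\in\{\hat y_{B,1},\dots,\hat y_{B,D}\}$ if $w_i=B\in N$; in particular $\hat W(\varepsilon)=\{1\}$. For finite $U\subseteq\Omega^*$ form the matrix $H(U)$ over $K[X]$, with $D$ rows, whose columns are the coordinate vectors of the elements of $\bigcup_{w\in U}\hat W(w)$. For $1\le s\le D$ let $\mathfrak a_s(U)\subseteq K[X]$ be the ideal generated by the $s\times s$ minors of $H(U)$; it is $0$ if there are fewer than $s$ columns. If $U\subseteq U'$, every column of $H(U)$ is a column of $H(U')$, so $\mathfrak a_s(U)\subseteq\mathfrak a_s(U')$.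

\emph{Claim.} If $U\subseteq U'$ are finite and $\mathfrak a_s(U)=\mathfrak a_s(U')$ for all $s$, then $\langle U\rangle(Y)=\langle U'\rangle(Y)$ for all $Y\in\mathcal Y$.

Given $Y$, choose $D$ vectors spanning each $Y_B$, and let $\xi=(\xi_{B,i,l})$ be their coordinates. Substituting $\xi$ for $X$ is a $K$-algebra homomorphism $R\otimes_KK[X]\to R$ that fixes $R$ and maps $\hat y_{B,1},\dots,\hat y_{B,D}$ to the chosen vectors. A product of subspaces is spanned by the products of spanning vectors, so the image of $\hat W(w)$ spans $w(Y)$, and $\langle U\rangle(Y)$ is the column space of $H(U)$ evaluated at $\xi$. Therefore $\dim\langle U\rangle(Y)\ge s$ if and only if some $s\times s$ minor of $H(U)$ is nonzero at $\xi$, that is, if and only if some element of $\mathfrak a_s(U)$ is nonzero at $\xi$. The same holds for $U'$, so $\langle U\rangle(Y)\subseteq\langle U'\rangle(Y)$ have the same dimension. This proves the claim.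

For each triple $(f,A,s)$ the ideals $\mathfrak a_s(M^j_{f,A})$ increase with $j$. These finitely many chains are eventually constant, so there is $j$ with $\mathfrak a_s(M^j_{f,A})=\mathfrak a_s(M^{j+1}_{f,A})$ for all $f,A,s$. Generators of these ideals are computable, so testing $j=0,1,2,\dots$ finds such a $j$. By the claim and Lemma~\ref{lem:stab}, the finite set $L'=M^j_{\bot,S}$ satisfies $\operatorname{span}\varphi(L')=\operatorname{span}\varphi(L)$, and $L'\subseteq L$ by Lemma~\ref{lem:L}.
\end{proof}

The assumption on $K$ enters only in the computation of the minors and the test of ideal equality. Together with Lemma~\ref{lem:lin}, Theorem~\ref{thm:B} gives a second proof of Theorem~\ref{thm:A}(1), but the appeal to Hilbert's basis theorem supplies no explicit bound on $j$.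

\section{Further decidable problems}\label{sec:cor}

Let $K$ be a number field. A \emph{rational series} is a function $T^*\to K$ of the form $w\mapsto\iota\,\mu(w)\,\eta$, where $\mu:T^*\to K^{n\times n}$ is a morphism, $\iota$ is a row vector and $\eta$ is a column vector.

\begin{corollary}\label{cor:apps}
The following problems are decidable for $L\subseteq T^*$ given by an indexed grammar.
\begin{enumerate}
\item[(a)] Does a given rational series vanish on $L$? Do two given rational series agree on $L$?
\item[(b)] Given $c_{ij}\in K$ and $p_i\in K[x_1,\dots,x_k]$, is $\sum_{i=1}^mp_i(v)\prod_{j=1}^kc_{ij}^{v_j}=0$ for all $v\in\Psi(L)$, where $0^0=1$?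
\item[(c)] Given morphisms $g,g':T^*\to\Delta^*$ of free monoids, is $g(w)=g'(w)$ for all $w\in L$?
\item[(d)] Does a given positive Boolean combination of polynomial equations $p=0$, $p\in\mathbb Z[x_1,\dots,x_k]$, hold at every $v\in\Psi(L)$?
\end{enumerate}
\end{corollary}

\begin{proof}
In (a)--(c) we express the property as $\lambda(\varphi(w))=0$ for all $w\in L$, for finitely many linear functionals $\lambda$ on an algebra $R$ and a morphism $\varphi:T^*\to R$. Then the property holds on $L$ if and only if it holds on the finite set $L'$ of Theorem~\ref{thm:B}, where it can be tested.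

(a) Take $R=K^{n\times n}$, $\varphi=\mu$ and $\lambda(H)=\iota H\eta$. The difference of the series given by $(\iota,\mu,\eta)$ and $(\iota',\mu',\eta')$ is given by the block diagonal morphism $\mu\oplus\mu'$, the row $(\iota,-\iota')$ and the column obtained by stacking $\eta$ on $\eta'$.

(b) Let $d\ge\max_i\deg p_i$, let $R=\prod_{i=1}^mK[t_1,\dots,t_k]/(t_1,\dots,t_k)^{d+1}$, and let $\varphi(a_j)=(c_{ij}(1+t_j))_{i}$. If $\Psi(w)=v$, the $i$th component of $\varphi(w)$ is $\prod_jc_{ij}^{v_j}\prod_j(1+t_j)^{v_j}$; a letter that does not occur contributes no factor, in accordance with $0^0=1$. By Lemma~\ref{lem:lin}, the functional $(z_1,\dots,z_m)\mapsto\sum_i\lambda_{p_i}(z_i)$ maps $\varphi(w)$ to the given expression.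

(c) Let $\Delta=\{1,\dots,n\}$ with $n\ge1$, let $b=n+1$, and let $\kappa:\Delta^*\to\mathbb N^{2\times2}$ be the morphism with $\kappa(i)=\left(\begin{smallmatrix}b&0\\ i&1\end{smallmatrix}\right)$. From $\left(\begin{smallmatrix}x&0\\ y&1\end{smallmatrix}\right)\left(\begin{smallmatrix}b&0\\ i&1\end{smallmatrix}\right)=\left(\begin{smallmatrix}xb&0\\ yb+i&1\end{smallmatrix}\right)$ we see that the first column of $\kappa(u)$ consists of $b^{|u|}$ and the value of $u$ as a base-$b$ numeral. These determine $u$, so $\kappa$ is injective. Take $R=\mathbb Q^{2\times2}\times\mathbb Q^{2\times2}$, $\varphi(w)=(\kappa(g(w)),\kappa(g'(w)))$, and the four functionals given by differences of corresponding entries.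

(d) Write the formula in conjunctive normal form. It holds on all of $\Psi(L)$ if and only if each clause does, and the clause $p_1=0\vee\dots\vee p_m=0$ holds at $v$ if and only if $(p_1\cdots p_m)(v)=0$. Apply Theorem~\ref{thm:A}(1).
\end{proof}

Part (a) covers polynomial equations in finitely many rational series. Constants are rational series ($n=1$, $\mu=1$), linear combinations are handled by block diagonal matrices as above, and the pointwise (Hadamard) product of two series is given by the Kronecker products $(\iota\otimes\iota',\mu\otimes\mu',\eta\otimes\eta')$, by the rule $(H_1\otimes H_1')(H_2\otimes H_2')=H_1H_2\otimes H_1'H_2'$. So a polynomial in rational series is a rational series. Examples of such series count the occurrences of a fixed word $u=u_1\cdots u_m$, $m\ge1$, in $w$. Index rows and columns by $0,\dots,m$, let $E_{ij}$ be the matrix units, and let $F(a)=\sum_{i:\,u_i=a}E_{i-1,i}$. The $(0,m)$ entry of $\mu(w)$ is a sum over paths from $0$ to $m$ with one step for each letter of $w$. For $\mu(a)=\sum_{i=0}^mE_{ii}+F(a)$ a path may wait at any index, and the entry counts the occurrences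 of $u$ as a scattered subword. For $\mu(a)=E_{00}+E_{mm}+F(a)$ it may wait only at $0$ and $m$, and the entry counts the occurrences of $u$ as a factor.

Part (d) and Proposition~\ref{prop:undec} mark a boundary: universally quantified equations and their positive Boolean combinations are decidable, while a single disequation, a single inequality, or an existential quantifier leads to undecidability.

\begin{thebibliography}{9}
\bibitem{CZ} Laura Ciobanu and Georg Zetzsche, \emph{Slice closures of indexed languages and word equations with counting constraints}, arXiv:2405.07911 (2024).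
\end{thebibliography}
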